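
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem*{conjecture}{Conjecture}
\newtheorem{remark}[theorem]{Remark}

\title{Hub colorings and the threshold for rainbow connection number $r$ in random graphs}


\begin{abstract}
An edge coloring of a graph is a rainbow coloring if every two vertices are joined by a path with no repeated color, and $\mathrm{rc}(G)$ is the least number of colors in a rainbow coloring of $G$. A conjecture in a paper of Heckel and Riordan asserts that for every fixed $r\ge 3$ the property $\mathrm{rc}(G(n,p))\le r$ has sharp threshold $(C_r\log n)^{1/r}n^{-1+1/r}$ with $C_r=r^{r-2}/(r-2)!$. We disprove this for every $r\ge 800$, and show that for large $r$ the conjectured value exceeds the true threshold by at least a constant factor bounded away from $1$. The proof colors the edges of the complete graph before the random graph is exposed. The coloring uses rare vertex classes (``hubs''), each with a private pair of colors. For large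 $r$ it produces exponentially (in $r$) more rainbow paths of length $r$ between every two vertices than a uniformly random coloring does. The cases $3\le r<800$ are not decided. For $r=3$ we show that no coloring of the complete graph chosen in advance beats the uniform one asymptotically, in the sense our argument requires.
\end{abstract}

\section{The question and the results}

\subsection*{Rainbow connection and its threshold}

Let $G\sim G(n,p)$ be the random graph on $n$ vertices in which each of the $\binom n2$ possible edges is present independently with probability $p=p(n)$. An event holds \emph{with high probability} (whp) if its probability tends to $1$ as $n\to\infty$. Throughout, $\log$ is the natural logarithm, and a \emph{path of length $r$} is a path with $r$ edges.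

A path in an edge-colored graph is \emph{rainbow} if no two of its edges have the same color. An edge coloring of $G$ is a \emph{rainbow coloring} if every two vertices are joined by a rainbow path. The \emph{rainbow connection number} $\mathrm{rc}(G)$ is the least number of colors in a rainbow coloring of $G$, with $\mathrm{rc}(G)=\infty$ if $G$ is disconnected. For fixed $r\ge2$ let
\[
\mathcal R_r=\{G:\ \mathrm{rc}(G)\le r\}.
\]
This property is preserved when edges are added, since a new edge may receive any of the $r$ colors. A sequence $p^*=p^*(n)>0$ is a \emph{sharp threshold} for a property $\mathcal P$ if for all constants $c<1<C'$ the following holds: if $p(n)<c\,p^*(n)$ then whp $G(n,p)\notin\mathcal P$, and if $p(n)>C'p^*(n)$ then whp $G(n,p)\in\mathcal P$.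

A rainbow path in $r$ colors has at most $r$ edges, so $\mathrm{rc}(G)\le r$ forces $G$ to have diameter at most $r$. Bollob\'as showed that $(2\log n)^{1/r}n^{-1+1/r}$ is a sharp threshold for having diameter at most $r$. The constant $2$ has a simple reading. When $n^{r-1}p^r=A\log n$, a given pair of vertices is joined by about $A\log n$ paths of length $r$ on average, so one expects it to be joined by none with probability about $n^{-A}$. There are about $n^2$ pairs, and $A=2$ is the point where all of them are served.

It is known that a sharp threshold for $\mathcal R_r$ exists for every fixed $r\ge2$, that $(\log n)^{1/r}n^{-1+1/r}$ has the right order of magnitude, and that for $r=2$ the sharp threshold is the same as for diameter at most $2$. For $r\ge3$ the question is the constant. Write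
\[
C_r=\frac{r^{r-2}}{(r-2)!},\qquad p_r(n)=\frac{(C_r\log n)^{1/r}}{n^{1-1/r}} .
\]

\begin{conjecture}[Heckel and Riordan \cite{HR}]
For every fixed $r\ge3$, $p_r$ is a sharp threshold for $\mathcal R_r$.
\end{conjecture}

Here is one way to read the constant $C_r$; it is a heuristic and is not used below. Color the edges of $G(n,p)$ uniformly at random with $r$ colors. A given path of length $r$ is rainbow with probability $r!/r^r$, so at $p=p_r$ a given pair of vertices is joined on average by about
\[
C_r\,\frac{r!}{r^r}\,\log n=\Bigl(1-\frac1r\Bigr)\log n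
\]
rainbow paths of length $r$. One expects about $n^{2-(1-1/r)}=n^{1+1/r}$ pairs to have none. The graph has about $\frac12n^2p_r=n^{1+1/r+o(1)}$ edges, so $C_r$ marks the point where the pairs that still need repair are about as numerous as the edges that could be recolored. If a uniformly random coloring were essentially the best starting point, this would be a natural place for the threshold.

The uniform coloring is \emph{not} the best starting point when $r$ is large.

\begin{theorem}\label{thm:main}
Let $r\ge 800$ and $\theta_r=(5r^2e^{-r/50})^{1/r}$. Then $5r^2e^{-r/50}<0.37$, so $\theta_r<1$, and the following hold.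
\begin{enumerate}
\item[(i)] If $p(n)\ge c\,p_r(n)$ for a constant $c>\theta_r$, then whp $\mathrm{rc}(G(n,p))\le r$.
\item[(ii)] Consequently $p_r$ is not a sharp threshold for $\mathcal R_r$, and every sharp threshold $p_r^*$ for $\mathcal R_r$ satisfies $\limsup_{n\to\infty}p_r^*(n)/p_r(n)\le\theta_r<1$.
\end{enumerate}
\end{theorem}

Thus the conjecture, which is asserted for every $r\ge3$, is false. Since $\theta_r\to e^{-1/50}$ as $r\to\infty$, the gap between $p_r$ and the true threshold does not close as $r$ grows. Choosing the number of hub classes optimally gives a slightly better asymptotic bound.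

\begin{theorem}\label{thm:asymptotic}
For each $r\ge3$ let $p_r^*$ be a sharp threshold for $\mathcal R_r$. Then
\[
\limsup_{r\to\infty}\ \limsup_{n\to\infty}\ \frac{p_r^*(n)}{p_r(n)}\ \le\ \frac{2(\sqrt{2e}-1)}{e}<0.98 .
\]
\end{theorem}

We do not decide the individual cases $3\le r<800$.

\subsection*{Plan of the proof}

We fix an $r$-coloring of the complete graph $K_n$ first, and only then expose $G(n,p)$ and restrict the coloring to it. If every pair of vertices is joined in $K_n$ by at least $\rho n^{r-1}$ rainbow paths of length $r$, then $p=(A\log n)^{1/r}n^{-1+1/r}$ suffices as soon as $A\rho>2$ (Section~\ref{sec:transfer}). To beat the conjectured value we therefore need a coloring with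
\[
C_r\,\rho>2 .
\]
A uniformly random coloring gives only $C_r\rho\approx 1-\frac1r$. No recoloring is done afterwards, so the whole improvement must come from the coloring of $K_n$. Section~\ref{sec:toy} shows the gain in a small example, Section~\ref{sec:construction} gives the coloring, Section~\ref{sec:estimates} measures it, and Section~\ref{sec:limits} bounds the values of $\rho$ that any coloring of $K_n$ can achieve.

\section{One hub class: rainbow cycles}\label{sec:toy}

Paths have endpoints, which cause extra work. To see the gain by itself, count rainbow \emph{cycles} instead, first of length $4$: sequences $(x_1,x_2,x_3,x_4)$ of distinct vertices of $K_n$ such that $x_1x_2,x_2x_3,x_3x_4,x_4x_1$ have four different colors out of $\{a,b,1,2\}$. This section is only motivation, and we ignore rounding in it.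

If all edges are colored uniformly and independently, a sequence is rainbow with probability $4!/4^4=24/256$.

Now choose a set $H$ of $n/4$ vertices and let $O$ be the rest. Give each edge between $H$ and $O$ a uniformly random color from $\{a,b\}$, and each other edge a uniformly random color from $\{1,2\}$. We count only cycles with exactly one vertex in $H$. A random sequence has this property with probability tending to $4\cdot\frac14\cdot\bigl(\frac34\bigr)^3=\frac{27}{64}$. In that case the two edges at the vertex in $H$ use $a$ and $b$ once each with probability $\frac12$, and the other two edges, which lie inside $O$, use $1$ and $2$ once each with probability $\frac12$. So the expected proportion of rainbow sequences is at least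
\[
\frac{27}{64}\cdot\frac12\cdot\frac12=\frac{27}{256}>\frac{24}{256}
\]
up to an error $O(1/n)$. The gain is a factor of at least $\frac98$.

The same count for $r$-cycles, $r\ge3$, with $r$ colors of which $r-2$ are ordinary and with $|H|=n/r$, again restricted to cycles that visit $H$ exactly once, gives the gain factor
\[
\frac{r\cdot\frac1r\bigl(1-\frac1r\bigr)^{r-1}\cdot\frac12\cdot\frac{(r-2)!}{(r-2)^{r-2}}}{r!/r^r}
=\frac12\cdot\frac{(r-1)^{r-1}}{(r-1)(r-2)^{r-2}}
=\frac12\Bigl(1+\frac1{r-2}\Bigr)^{r-2}.
\]
This is larger than $1$ for $r\ge4$ and tends to $e/2\approx1.36$. In a uniform coloring, two prescribed colors each appear exactly once among $r$ edges with probability $r(r-1)r^{-2}(1-2/r)^{r-2}\to e^{-2}$. With a hub, \emph{one} event of probability about $e^{-1}$, namely that the hub class is visited exactly once, brings in two edges with colors from the private pair, and a coin flip decides whether these colors differ. Two events of probability $e^{-1}$ have been replaced by one such event and a coin flip, and $\frac12e^{-1}>e^{-2}$.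

The factor found here for one hub class is bounded. We shall use $k$ hub classes with $k$ proportional to $r$, aiming at a gain exponential in $r$. Two points need care:
\begin{itemize}
\item Every pair $u,v$ must have many rainbow paths, including pairs in which $u$ or $v$ is itself in a hub class. If $u\in H$ and the path went from $u$ directly into $O$, a color of $H$ would be spent on the first edge. A further vertex class $L$ will shield the ends of the path from the hubs; its cost is only polynomial in $r$.
\item Each hub visit should contribute two edges to $O$, so we keep hub visits nonadjacent on the path. For $k$ proportional to $r$ this has an exponential cost, to be weighed against $(e/2)^k$.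
\end{itemize}

\section{From a coloring of $K_n$ to the random graph}\label{sec:transfer}

We use Janson's inequality in the following form. Let each element of a finite set be kept independently with some probability, let $(S_i)$ be distinct subsets, and let $X$ be the number of $S_i$ that are kept entirely. Put $\mu=\mathbb EX$ and let $\Delta$ be the sum of $\mathbb P(S_i\cup S_j\text{ is kept})$ over ordered pairs $i\ne j$ with $S_i\cap S_j\ne\emptyset$. Then $\mathbb P(X=0)\le\exp(-\mu+\Delta/2)$.

\begin{lemma}[Transfer]\label{lem:transfer}
Fix $r\ge 2$, $\rho>0$ and $A$ with $A\rho>2$. Suppose that for all large $n$ there is an $r$-coloring $\chi_n$ of the edges of $K_n$ in which every pair of vertices is joined by at least $\rho n^{r-1}$ rainbow paths of length $r$. If $p\ge (A\log n)^{1/r}n^{-1+1/r}$, then whp $G(n,p)\in\mathcal R_r$.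
\end{lemma}

\begin{proof}
Since $\mathcal R_r$ is preserved by adding edges, the monotone coupling of random graphs lets us assume $p=(A\log n)^{1/r}n^{-1+1/r}$, which is less than $1$ for large $n$. Thus $n^{r-1}p^r=A\log n$. Color $G=G(n,p)$ by the restriction of $\chi_n$. Fix $u\ne v$, let $\mathcal P$ be the set of $\chi_n$-rainbow $u$--$v$ paths of length $r$ in $K_n$, and let $X$ be the number of them contained in $G$. If $X>0$ for every pair $u,v$, then $G$ is rainbow colored with at most $r$ colors, so we bound $\mathbb P(X=0)$. Since $\rho n^{r-1}\le|\mathcal P|\le n^{r-1}$,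
\[
\rho A\log n\le\mu=\mathbb EX\le A\log n .
\]

It remains to bound $\Delta$, the sum of $\mathbb P(P\cup Q\subset G)$ over ordered pairs $P\ne Q$ in $\mathcal P$ sharing an edge. Fix $P$ and cut $Q$ at all its vertices that lie on $P$; these include $u$ and $v$. Each resulting segment of $Q$ is either an edge of $P$, or a path of some length $l\ge1$ that has no edge in $P$ and whose $l-1$ internal vertices are all off $P$. Let $l_1,\dots,l_t$ be the lengths of the segments of the second kind. Then $\sum l_i$ is the number of edges of $Q$ outside $P$. As $Q\ne P$ and both have $r$ edges, $t\ge1$; as $Q$ shares an edge with $P$, $\sum l_i\le r-1$.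

The \emph{pattern} of $Q$ records which positions of $Q$ are on $P$ and at which vertices of $P$; there are at most $K_r$ patterns, where $K_r$ depends only on $r$. For a given pattern, only the internal vertices of the segments of the second kind remain to be chosen, so there are at most $n^{\sum(l_i-1)}$ choices of $Q$, and $\mathbb P(Q\subset G\mid P\subset G)=p^{\sum l_i}$. Hence
\[
\Delta\le\mu\,K_r\,\max\prod_{i=1}^t n^{l_i-1}p^{l_i},
\]
the maximum being over all $t\ge1$ and $l_1,\dots,l_t\ge1$ with sum at most $r-1$. For $1\le l\le r-1$,
\[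
n^{l-1}p^l=\frac{(np)^l}{n}=\frac{(An\log n)^{l/r}}{n}\le n^{-1/r}(1+A\log n),
\]
which is below $1$ for large $n$. Then the product is at most any single one of its factors, and
\[
\Delta\le A\log n\cdot K_r\,n^{-1/r}(1+A\log n)=o(1).
\]
Janson's inequality gives $\mathbb P(X=0)\le(1+o(1))n^{-\rho A}$, with $o(1)$ uniform in $u,v$. There are fewer than $n^2$ pairs and $\rho A>2$, so a union bound completes the proof.
\end{proof}

The hypothesis that \emph{every} pair, and not just a typical one, has many rainbow paths is used in the lower bound on $\mu$.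

\section{The hub coloring}\label{sec:construction}

Let $r\ge3$ and $k\ge1$ be integers with $s:=r-2k\ge4$. We use $s$ \emph{ordinary} colors and $2k$ further colors $a_1,b_1,\dots,a_k,b_k$, which makes $r$ in total. Partition the vertex set as
\[
V=O\cup L\cup H_1\cup\dots\cup H_k,\qquad |H_i|=\lfloor n/r\rfloor,\quad |L|=\lfloor 2n/r\rfloor ,
\]
so that $|O|\ge n(r-k-2)/r$. The \emph{hub coloring} colors all edges independently:
\begin{itemize}
\item an edge between $H_i$ and $O$ gets a uniformly random color from $\{a_i,b_i\}$;
\item every other edge gets a uniformly random ordinary color.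
\end{itemize}
The density of $H_i$ is $1/r$ because a typical path should visit it about once in $r$ steps. In the example of Section~\ref{sec:toy}, $h=1/r$ maximizes $rh(1-h)^{r-1}$, the probability of exactly one visit to a class of density $h$. The size of $L$ affects only a factor polynomial in $r$.

Fix distinct vertices $u,v$, in any classes. We count only rainbow paths of a special shape. A sequence $(u=x_0,x_1,\dots,x_r=v)$ of distinct vertices is \emph{admissible} if
\begin{itemize}
\item $x_1,x_{r-1}\in L$;
\item there is a set $J\subset\{3,\dots,r-3\}$ of size $k$ with no two consecutive elements such that the vertices $x_j$, $j\in J$, lie in $H_1,\dots,H_k$, exactly one in each;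
\item $x_j\in O$ for all $j\in\{2,\dots,r-2\}\setminus J$.
\end{itemize}
See Figure~\ref{fig:path}. Positions $2$ and $r-2$ are excluded from $J$ so that the neighbors of each hub vertex on the path are in $O$; this is also why $J$ has no two consecutive elements.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.15cm,y=1cm,every node/.style={font=\small}]
\draw[thick] (0,0)--(1,0)--(2,0)--(3,0);
\draw[thick,dashed] (3,0)--(4,1)--(5,0);
\draw[thick] (5,0)--(6,0);
\draw[thick,dashed] (6,0)--(7,1)--(8,0);
\draw[thick] (8,0)--(9,0)--(10,0);
\foreach \i in {0,1,2,3,5,6,8,9,10} \fill (\i,0) circle (2pt);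
\fill (4,1) circle (2pt);
\fill (7,1) circle (2pt);
\node[below] at (0,-0.1) {$u$};
\node[below] at (1,-0.1) {$L$};
\node[below] at (2,-0.1) {$O$};
\node[below] at (3,-0.1) {$O$};
\node[above] at (4,1.05) {$H_2$};
\node[below] at (5,-0.1) {$O$};
\node[below] at (6,-0.1) {$O$};
\node[above] at (7,1.05) {$H_1$};
\node[below] at (8,-0.1) {$O$};
\node[below] at (9,-0.1) {$L$};
\node[below] at (10,-0.1) {$v$};
\node at (4,0.15) {$\{a_2,b_2\}$};
\node at (7,0.15) {$\{a_1,b_1\}$};
\end{tikzpicture}
\caption{An admissible path for $r=10$, $k=2$, $J=\{4,7\}$. The letter at each internal vertex is its class. The two dashed edges at a hub vertex in $H_i$ have independent random colors from the private pair $\{a_i,b_i\}$. The $s=r-2k=6$ solid edges have independent random ordinary colors, whatever the classes of $u$ and $v$.}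
\label{fig:path}
\end{figure}

Define
\[
\rho_{r,k}=\Bigl(\frac2r\Bigr)^2\,2^{-k}\,\frac{s!}{s^s}\;k!\binom{r-4-k}{k}\Bigl(\frac1r\Bigr)^{k}\Bigl(\frac{r-k-2}{r}\Bigr)^{r-3-k}.
\]
The binomial coefficient is positive because $s\ge4$ means $r-4-k\ge k$.

\begin{lemma}\label{lem:hub}
For every $\delta\in(0,1)$ and all large $n$ there is an $r$-coloring of $K_n$ in which every pair of vertices is joined by at least $(1-\delta)\rho_{r,k}\,n^{r-1}$ rainbow paths of length $r$.
\end{lemma}

\begin{proof}
We show that the hub coloring works with positive probability.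

\emph{Number of admissible sequences.} An interval of $m$ consecutive integers has $\binom{m-k+1}{k}$ subsets of size $k$ without consecutive elements. Here $m=r-5$, so there are $\binom{r-4-k}{k}$ choices of $J$, and then $k!$ ways of assigning the hub classes to its elements. Different choices give disjoint sets of sequences, since the classes of $x_1,\dots,x_{r-1}$ determine $J$ and the assignment. For a fixed choice, pick $x_1,\dots,x_{r-1}$ one after another. Each $x_j$ must lie in a prescribed class $W$ and avoid $u$, $v$ and the earlier vertices, which leaves at least $|W|-r=(1-O(1/n))|W|$ options, because every class has size of order $n$. There are two positions in $L$, $k$ in hub classes and $r-3-k$ in $O$. So the number of admissible sequences is at least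
\[
(1-o(1))\,n^{r-1}\Bigl(\frac2r\Bigr)^2k!\binom{r-4-k}{k}\Bigl(\frac1r\Bigr)^k\Bigl(\frac{r-k-2}r\Bigr)^{r-3-k},
\]
with $o(1)$ uniform in $u,v$.

\emph{Probability of being rainbow.} For $j\in J$ both $j-1$ and $j+1$ are in $\{2,\dots,r-2\}\setminus J$, so $x_{j\pm1}\in O$. Hence the two path edges at the hub vertex in $H_i$ have independent uniform colors from $\{a_i,b_i\}$, and these pairs of edges are disjoint for different $i$. Each of the remaining $r-2k=s$ edges is incident to $L$ or lies inside $O$, so these edges have independent uniform ordinary colors. In particular $ux_1$ and $x_{r-1}v$ are ordinary whatever the classes of $u$ and $v$: this is the purpose of $L$. So an admissible path is rainbow with probability exactly $2^{-k}s!/s^s$. Let $R_{uv}$ be the number of rainbow admissible paths from $u$ to $v$. Then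
\[
\mathbb ER_{uv}\ge(1-o(1))\rho_{r,k}n^{r-1}.
\]

\emph{Concentration.} McDiarmid's inequality states that if $f$ is a function of independent random variables indexed by $e$, and changing the variable $e$ changes $f$ by at most $c_e$, then $\mathbb P(f\le\mathbb Ef-t)\le\exp(-2t^2/\sum_ec_e^2)$ for $t\ge0$. Apply it to $R_{uv}$, a function of the independent edge colors. Changing the color of $e$ changes $R_{uv}$ by at most the number of admissible paths through $e$. If $e$ avoids $u$ and $v$, this is at most $2rn^{r-3}$: choose the position and direction of $e$ on the path and then the other $r-3$ internal vertices. If $e$ contains exactly one of $u$ and $v$, then its other end is $x_1$ or $x_{r-1}$, and the number is at most $n^{r-2}$. (The edge $uv$ is on no path of length $r\ge 3$ from $u$ to $v$.) Therefore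
\[
\sum_ec_e^2=O(n^2\cdot n^{2r-6})+O(n\cdot n^{2r-4})=O(n^{2r-3}),
\]
and with $t=\frac\delta2\rho_{r,k}n^{r-1}$ we get
\[
\mathbb P\Bigl(R_{uv}\le\mathbb ER_{uv}-\frac\delta2\rho_{r,k}n^{r-1}\Bigr)\le e^{-\Omega(n)} .
\]
For large $n$, uniformly in $u,v$, $\mathbb ER_{uv}\ge(1-\frac\delta2)\rho_{r,k}n^{r-1}$. A union bound over all pairs shows that with positive probability $R_{uv}\ge(1-\delta)\rho_{r,k}n^{r-1}$ for all $u,v$.
\end{proof}

Lemmas~\ref{lem:transfer} and~\ref{lem:hub} combine into a criterion that no longer involves random graphs.

\begin{corollary}\label{cor:criterion}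
Let $r\ge3$ and $k\ge1$ with $r-2k\ge4$. Suppose $\kappa_0:=C_r\rho_{r,k}>2$ and put $x=(2/\kappa_0)^{1/r}<1$.
\begin{enumerate}
\item[(a)] If $c>x$ is constant and $p\ge c\,p_r$, then whp $G(n,p)\in\mathcal R_r$.
\item[(b)] Every sharp threshold $p_r^*$ for $\mathcal R_r$ satisfies $\limsup_{n\to\infty}p_r^*(n)/p_r(n)\le x$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Put $A=c^rC_r$. Then $c\,p_r=(A\log n)^{1/r}n^{-1+1/r}$ and $A\rho_{r,k}=c^r\kappa_0>2$. Choose $\delta\in(0,1)$ with $A(1-\delta)\rho_{r,k}>2$, and apply Lemma~\ref{lem:transfer} with $\rho=(1-\delta)\rho_{r,k}$ to the colorings of Lemma~\ref{lem:hub}.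

(b) If this fails, there are $\varepsilon>0$ and an infinite set $N$ of integers with $p_r^*(n)>(1+\varepsilon)x\,p_r(n)$ for $n\in N$. Since $p_r(n)\to0$, we may discard small elements of $N$ so that $(1+\frac\varepsilon2)x\,p_r(n)<1$ for $n\in N$. Let $p(n)=(1+\frac\varepsilon2)x\,p_r(n)$ for $n\in N$ and $p(n)=\frac12\min(1,p_r^*(n))$ otherwise, and fix $c$ with
\[
\frac{1+\varepsilon/2}{1+\varepsilon}<c<1 .
\]
For $n\in N$ we have $p(n)<c\,p_r^*(n)$ by the choice of $c$; for $n\notin N$ we have it because $c>\frac12$. So whp $G(n,p)\notin\mathcal R_r$, by the definition of a sharp threshold. On the other hand, part (a) applies to the sequence $\min\bigl(1,(1+\frac\varepsilon2)x\,p_r(n)\bigr)$, since for large $n$ it equals $(1+\frac\varepsilon2)x\,p_r(n)$. This sequence agrees with $p(n)$ on $N$, so $\mathbb P(G(n,p)\in\mathcal R_r)\to1$ as $n\to\infty$ in $N$, a contradiction.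
\end{proof}

\section{How much the hubs gain}\label{sec:estimates}

It remains to find $k$ with $C_r\rho_{r,k}>2$. Put $a=r-k$, and for $0\le\kappa<\frac12$ let
\[
\Gamma(\kappa)=\kappa(1-\log2)+2(1-\kappa)\log(1-\kappa)-(1-2\kappa)\log(1-2\kappa).
\]
The next lemma shows that, up to a factor $\Pi$ that is polynomial in $r$ for the values of $k$ used below, $C_r\rho_{r,k}$ is at least $e^{r\Gamma(k/r)}$.

\begin{lemma}\label{lem:estimate}
Let $r\ge3$ and $k\ge1$ with $s=r-2k\ge4$. Then $C_r\rho_{r,k}\ge\Pi\cdot e^{r\Gamma(k/r)}$, where
\[
\Pi=4e^{-2}\,\frac{r-1}{a^{3}}\,\sqrt{\frac ar}\;e^{-1/(12r)}\prod_{j=0}^3\frac{s-j}{a-j}.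
\]
\end{lemma}

\begin{proof}
First, $k!\binom{r-4-k}{k}=\frac{(r-4-k)!}{(r-4-2k)!}=\frac{(a-4)!}{(s-4)!}$. The powers of $r$ in the denominator of $\rho_{r,k}$ have total exponent $2+k+(r-3-k)=r-1$, against $r^{r-2}$ in $C_r$. Hence
\[
C_r\rho_{r,k}=4\cdot2^{-k}\,\frac{s!}{s^s}\cdot\frac{(a-4)!}{(s-4)!}\cdot\frac{(a-2)^{a-3}}{r\,(r-2)!}
=4\,(r-1)\prod_{j=0}^3\frac{s-j}{a-j}\cdot\frac{2^{-k}}{s^s}\cdot\frac{a!}{r!}\,(a-2)^{a-3},
\]
where we used $\frac{s!\,(a-4)!}{(s-4)!}=a!\prod_{j=0}^3\frac{s-j}{a-j}$ and $\frac1{r(r-2)!}=\frac{r-1}{r!}$.

Stirling's formula in the form $\sqrt{2\pi m}\,(m/e)^m\le m!\le\sqrt{2\pi m}\,(m/e)^me^{1/(12m)}$ gives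
\[
\frac{a!}{r!}\ge\sqrt{\frac ar}\,e^{-1/(12r)}\,e^{k}\,\frac{a^a}{r^r},
\]
since $r-a=k$. Moreover $a=s+k\ge5$ and $\log(1-\frac2a)=-\log(1+\frac2{a-2})\ge-\frac2{a-2}$, so
\[
(a-2)^{a-3}=a^{a-3}\Bigl(1-\frac2a\Bigr)^{a-3}\ge a^{a-3}e^{-2(a-3)/(a-2)}\ge a^{a-3}e^{-2}.
\]
Together,
\[
C_r\rho_{r,k}\ge\Pi\cdot\Bigl(\frac e2\Bigr)^k\frac{a^{2a}}{s^sr^r}.
\]
Put $\kappa=k/r$, so that $a=(1-\kappa)r$ and $s=(1-2\kappa)r$. Since $2a=s+r$, the powers of $r$ in $a^{2a}/(s^sr^r)$ cancel, and the factor after $\Pi$ equals $e^{r\Gamma(\kappa)}$.
\end{proof}

\begin{remark}\label{rem:meaning}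
The factor $(e/2)^k$ is the limiting gain of Section~\ref{sec:toy}, once per hub class. The factor $a^{2a}/(s^sr^r)$ is what Stirling's formula gives, up to the square-root factors, for
\[
\frac{(a!)^2}{s!\,r!}=\binom{r-k}{k}\Big/\binom rk .
\]
Up to a factor polynomial in $r$, this is the probability that a random set of $k$ out of $r$ positions has no two consecutive elements. So $\Gamma$ weighs the gain from the hubs against the cost of keeping them apart on the path. For small $\kappa$ the cost in the exponent is about $\kappa^2r$, while the gain is $\kappa r\log(e/2)$; a small positive proportion of hubs is therefore profitable.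
\end{remark}

We have $\Gamma(0)=0$ and
\begin{equation}\label{eq:derivative}
\Gamma'(\kappa)=1-\log 2-2\log\frac{1-\kappa}{1-2\kappa},
\end{equation}
which is decreasing in $\kappa$. So $\Gamma$ is concave on $[0,\frac12)$. Its maximum is at $\kappa^*\approx0.1245$ (computed in the proof of Theorem~\ref{thm:asymptotic}), close to $\frac18$, which explains the choice of $k$ in the next proof.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $r\ge800$ and $k=\lfloor r/8\rfloor$. Then $s\ge\frac34r\ge4$, and $\frac{r-7}8\le k\le\frac r8$ gives $\frac78r\le a\le\frac78(r+1)$.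

\emph{The polynomial factor $\Pi$.} Since $s\le a$, for $0\le j\le3$ we have $\frac{s-j}{a-j}\ge\frac{s-3}{a-3}$. As $s=2a-r$,
\[
\frac{s-3}{a-3}=2-\frac{r-3}{a-3}\ge2-\frac{8(r-3)}{7r-24}=\frac{6r-24}{7r-24},
\]
because the second expression increases with $a$ and $a\ge\frac78r$. The right side increases with $r$ (the numerator of its derivative is $-144+168=24>0$), and at $r=800$ it is $\frac{4776}{5576}>0.856$. So $\prod_{j=0}^3\frac{s-j}{a-j}\ge0.856^4>0.536$. Further,
\[
\frac{r-1}{a^3}\ge\frac1{r^2}\Bigl(\frac87\Bigr)^3\Bigl(1-\frac1r\Bigr)\Bigl(1+\frac1r\Bigr)^{-3}\ge\frac1{r^2}\cdot\frac{512}{343}\Bigl(1-\frac4r\Bigr)\ge\frac{1.485}{r^2},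
\]
and $\sqrt{a/r}\ge\sqrt{7/8}\ge0.935$, $4e^{-2}\ge0.5413$, $e^{-1/(12r)}\ge1-\frac1{9600}\ge0.9998$. Multiplying these bounds gives $\Pi\ge0.4\,r^{-2}$.

\emph{The exponential factor.} We have
\[
\Gamma\Bigl(\frac18\Bigr)=\frac18(1-\log2)+\frac74\log\frac78-\frac34\log\frac34=\frac18+\frac74\log7-\frac34\log3-\frac{31}8\log2>0.0204 ,
\]
the four terms being $0.125$, $3.40534\ldots$, $-0.82395\ldots$ and $-2.68594\ldots$, with sum $0.02043\ldots$. Let $\kappa=k/r$. Then $1\ge8\kappa\ge1-\frac7r\ge0.991$, so by concavity and $\Gamma(0)=0$,
\[
\Gamma(\kappa)\ge8\kappa\,\Gamma\Bigl(\frac18\Bigr)\ge0.991\cdot0.0204>\frac1{50}.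
\]

\emph{Conclusion.} Lemma~\ref{lem:estimate} gives $\kappa_0=C_r\rho_{r,k}\ge0.4\,r^{-2}e^{r/50}$. The right side is increasing in $r$ for $r>100$, and at $r=800$ it equals $0.4\,e^{16}/640000>5.5$. Hence $\kappa_0>2$ and
\[
\frac2{\kappa_0}\le5r^2e^{-r/50}<\frac2{5.5}<0.37 .
\]
Thus $x=(2/\kappa_0)^{1/r}\le\theta_r<1$, and Corollary~\ref{cor:criterion} gives (i) and the bound on $p_r^*$ in (ii).

Finally, pick constants $\theta_r<c<c'<1$ and let $p=c\,p_r$. Then $p<c'p_r$, and whp $G(n,p)\in\mathcal R_r$ by (i). If $p_r$ were a sharp threshold, then whp $G(n,p)\notin\mathcal R_r$, a contradiction.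
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:asymptotic}]
Let $q=\sqrt{e/2}$ and $\kappa^*=\frac{q-1}{2q-1}\approx0.1245$. Then $1-\kappa^*=\frac q{2q-1}$ and $1-2\kappa^*=\frac1{2q-1}$, so $\frac{1-\kappa^*}{1-2\kappa^*}=q$. As $1-\log2=2\log q$, \eqref{eq:derivative} shows $\Gamma'(\kappa^*)=0$. Substituting $1-\log2=2\log\frac{1-\kappa^*}{1-2\kappa^*}$ into $\Gamma(\kappa^*)$, the coefficient of $\log(1-\kappa^*)$ becomes $2\kappa^*+2(1-\kappa^*)=2$, and that of $\log(1-2\kappa^*)$ becomes $-2\kappa^*-(1-2\kappa^*)=-1$. Hence
\[
\Gamma(\kappa^*)=\log\frac{(1-\kappa^*)^2}{1-2\kappa^*}=\log\frac{q^2}{2q-1}=\log\frac{e/2}{\sqrt{2e}-1},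
\]
which is positive because $q^2-(2q-1)=(q-1)^2>0$.

Take $k=\lfloor\kappa^*r\rfloor$ with $r$ so large that $k\ge1$ and $s\ge4$. As $r\to\infty$ we have $a/r\to1-\kappa^*$ and $\frac{s-j}{a-j}\to\frac1q$ for $0\le j\le3$, so
\[
r^2\,\Pi\to4e^{-2}(1-\kappa^*)^{-5/2}q^{-4}\in(0,\infty),
\]
and therefore $\Pi^{1/r}\to1$. Also $\Gamma(k/r)\to\Gamma(\kappa^*)$ by continuity. Lemma~\ref{lem:estimate} yields $(C_r\rho_{r,k})^{1/r}\ge(1-o(1))e^{\Gamma(\kappa^*)}$ as $r\to\infty$. In particular $C_r\rho_{r,k}>2$ for large $r$, and
\[
\Bigl(\frac2{C_r\rho_{r,k}}\Bigr)^{1/r}\le(1+o(1))\,e^{-\Gamma(\kappa^*)}=(1+o(1))\,\frac{2(\sqrt{2e}-1)}e,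
\qquad\frac{2(\sqrt{2e}-1)}e=0.9797\ldots
\]
Corollary~\ref{cor:criterion}(b) finishes the proof.
\end{proof}

\section{Limits of the method}\label{sec:limits}

This section is not used in the disproof. Lemma~\ref{lem:transfer} asks for colorings of $K_n$ in which every pair is joined by at least $\rho n^{r-1}$ rainbow paths of length $r$. For $r\ge3$, the concentration argument of Lemma~\ref{lem:hub}, applied to a uniformly random coloring, gives every $\rho<r!/r^r$. How much larger can $\rho$ be? We use Maclaurin's inequality: if $\pi_1,\dots,\pi_r\ge0$ and $e_q$ denotes the $q$th elementary symmetric polynomial, then $e_q(\pi)\le\binom rq\bigl(\frac1r\sum_c\pi_c\bigr)^q$.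

\begin{proposition}\label{prop:upper}
Let $q=\lceil r/2\rceil$. In every $r$-coloring of $K_n$, at most $\frac{r!}{(r-q)!\,r^q}\,n^{r+1}$ sequences $(x_0,\dots,x_r)$ are rainbow paths. The constant is $(2/e)^{r/2+o(r)}$ as $r\to\infty$.
\end{proposition}

\begin{proof}
Choose $x_0,\dots,x_r$ independently and uniformly from the vertex set. The $q$ disjoint pairs $(x_0,x_1),(x_2,x_3),\dots$ are independent, and each is an edge of color $c$ with some probability $\pi_c$, where $\sum_c\pi_c\le1$. In a rainbow path these $q$ edges have distinct colors, which happens with probability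
\[
q!\,e_q(\pi)\le q!\binom rq r^{-q}=\frac{r!}{(r-q)!\,r^q}.
\]
By Stirling's formula this is $e^{-r}(2e)^{r/2}e^{o(r)}=(2/e)^{r/2+o(r)}$.
\end{proof}

Summing over the $n(n-1)$ ordered pairs $(x_0,x_r)$ and letting $n\to\infty$, we see that any $\rho$ usable in Lemma~\ref{lem:transfer} is at most $(2/e)^{r/2+o(r)}$, while the uniform coloring gives $r!/r^r=e^{-r+o(r)}$. So the gain available to this method is at most exponential in $r$. Quantitatively, $C_r=e^{r+o(r)}$, so applying Lemma~\ref{lem:transfer} at $p=c\,p_r$, that is, with $A=c^rC_r$, requires $c\ge(2e)^{-1/2}-o(1)$ as $r\to\infty$, where $(2e)^{-1/2}\approx0.43$. For comparison, the lower bound from the diameter is $(2/C_r)^{1/r}p_r$, and $(2/C_r)^{1/r}\to1/e\approx0.37$.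

For $r=3$ there is no gain at all. The idea of the proof is that when vertices deviate from having equal proportions of the three colors, the loss in the linear terms outweighs or cancels the possible gain in the quadratic terms, up to a factor $1+O(1/n)$.

\begin{proposition}\label{prop:three}
In every $3$-coloring of $K_n$, $n\ge2$, the number of sequences $(x_0,x_1,x_2,x_3)$ that are rainbow paths is at most $\frac29n^2(n-1)^2$. Hence some pair of vertices is joined by at most $\frac29n^2=\frac{3!}{3^3}n^2$ rainbow paths of length $3$.
\end{proposition}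

\begin{proof}
Let $d_i(x)$ be the proportion of the $n-1$ edges at $x$ that have color $i$. Put $\varepsilon_i=d_i-\frac13$, so $\sum_i\varepsilon_i(x)=0$, and $|\varepsilon|^2=\sum_i\varepsilon_i^2$. Let $S$ be the average of $|\varepsilon(x)|^2$ over all $x$. Since $|\varepsilon|^2=\sum_id_i^2-\frac13\le\frac23$, we have $S\le\frac23$.

Classify rainbow paths by the middle edge $xy=x_1x_2$. If it has color $i$ and $\{i,j,k\}=\{1,2,3\}$, then $x_0x$ and $yx_3$ have colors $j$ and $k$ in some order. So the count is at most $n(n-1)\cdot(n-1)^2F$, where $F$ is the average over ordered pairs $x\ne y$ of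
\[
d_j(x)d_k(y)+d_k(x)d_j(y)=\frac29-\frac13\bigl(\varepsilon_i(x)+\varepsilon_i(y)\bigr)+Q_i,\qquad Q_i=\varepsilon_j(x)\varepsilon_k(y)+\varepsilon_k(x)\varepsilon_j(y);
\]
the identity uses $\varepsilon_j+\varepsilon_k=-\varepsilon_i$.

\emph{Linear terms.} The average over ordered pairs of $\varepsilon_i(x)$, with $i$ the color of $xy$, is the average over $x$ of $\sum_id_i(x)\varepsilon_i(x)=\frac13\sum_i\varepsilon_i(x)+|\varepsilon(x)|^2=|\varepsilon(x)|^2$. So it equals $S$, and by symmetry the same holds for $\varepsilon_i(y)$. The linear terms contribute $-\frac23S$ to $F$.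

\emph{Quadratic term.} Regard $Q_i$ as the symmetric bilinear form $Q_i(\alpha,\beta)=\alpha_j\beta_k+\alpha_k\beta_j$, evaluated at $\alpha=\varepsilon(x)$, $\beta=\varepsilon(y)$, and consider the form $Q_i+\frac13\langle\cdot,\cdot\rangle$ on the plane $\{\sum_i\alpha_i=0\}$. Let $w$ have $i$-entry $2$ and other entries $-1$, and let $z$ have $j$-entry $1$, $k$-entry $-1$ and $i$-entry $0$. These are orthogonal, $Q_i(w,z)=(-1)(-1)+(-1)(1)=0$, $Q_i(w,w)=2=\frac13|w|^2$ and $Q_i(z,z)=-2=-|z|^2$. So the form is diagonal in this basis, with eigenvalues $\frac13+\frac13=\frac23$ and $-1+\frac13=-\frac23$, and therefore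
\[
Q_i\le\frac23|\varepsilon(x)||\varepsilon(y)|-\frac13\langle\varepsilon(x),\varepsilon(y)\rangle .
\]
Average over ordered pairs $x\ne y$. The average of $|\varepsilon(x)||\varepsilon(y)|$ is at most that of $\frac12(|\varepsilon(x)|^2+|\varepsilon(y)|^2)$, which is $S$. Also
\[
\sum_{x\ne y}\langle\varepsilon(x),\varepsilon(y)\rangle=\Bigl|\sum_x\varepsilon(x)\Bigr|^2-\sum_x|\varepsilon(x)|^2\ge-nS,
\]
so the average of $-\langle\varepsilon(x),\varepsilon(y)\rangle$ is at most $\frac S{n-1}$.

Altogether, the bound for the main quadratic contribution cancels the linear one, and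
\[
F\le\frac29-\frac23S+\frac23S+\frac S{3(n-1)}\le\frac29+\frac2{9(n-1)}=\frac29\cdot\frac n{n-1}.
\]
This gives the bound $n(n-1)^3F\le\frac29n^2(n-1)^2$. Dividing by the $n(n-1)$ ordered pairs $(x_0,x_3)$, we find a pair joined by at most $\frac29n(n-1)\le\frac29n^2$ rainbow paths.
\end{proof}

So for $r=3$ no coloring of $K_n$ beats the uniform one, asymptotically, in the sense required by Lemma~\ref{lem:transfer}. That lemma can then be applied only with $A>9$, whereas the conjecture has $C_3=3$. The case $r=3$, and the other individual cases $r<800$, are not settled by the argument of this paper.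

\begin{thebibliography}{9}
\bibitem{HR} Annika Heckel and Oliver Riordan, \emph{On the threshold for rainbow connection number $r$ in random graphs}, arXiv:1307.7747 (2013).
\end{thebibliography}

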